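\title{A complete minimal hypersurface of $\mathbb{R}^4$ with zero Gauss--Kronecker curvature that is not a cylinder}

\begin{abstract}
We construct a complete immersed minimal hypersurface of $\mathbb{R}^4$ whose Gauss--Kronecker curvature vanishes identically and no open piece of which lies on a cylinder. It is ruled by straight lines whose directions form a complete minimal disk contained in an arbitrarily small cap of $S^3$. This disk is the limit of an iteration, carried out in a loop group representation of minimal surfaces in $S^3$, in which each step gains intrinsic length of order $a$ near the boundary while the height over the equator drops only by order $a^2$. We also show that a complete minimal hypersurface with zero Gauss--Kronecker curvature is either a cylinder or, on an open dense set, locally of the form used in the construction.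
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $f\colon M\to\mathbb{R}^4$ be an immersion of a connected three-dimensional manifold, and give $M$ the induced metric. If $\nu$ is a local unit normal, the shape operator $A$ is defined by $d\nu=-df\circ A$, and its eigenvalues $k_1,k_2,k_3$ are the principal curvatures. The hypersurface is \emph{minimal} if $k_1+k_2+k_3=0$, and its \emph{Gauss--Kronecker curvature} is $K=k_1k_2k_3=\det A$. Up to sign, $K$ is the Jacobian of the Gauss map $\nu$, so $K\equiv0$ means that at every point there is a direction in which the tangent hyperplane does not turn. A minimal hypersurface with $K\equiv0$ has principal curvatures $\mu,0,-\mu$.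

Cylinders give such hypersurfaces. Let $h\colon M^2\to\mathbb{R}^4$ be an immersion of a surface into an affine hyperplane with unit normal $e$. The \emph{cylinder} over $h$ is the immersion $(x,t)\mapsto h(x)+te$ of $M^2\times\mathbb{R}$; its image is the Euclidean product $L^2\times\mathbb{R}$ with $L^2=h(M^2)$, and its principal curvatures are those of $h$ together with $0$. If $h$ is minimal, the cylinder is minimal with $K\equiv0$, and it is complete if $h$ is. The following question is taken from \cite{HSV}.

\begin{quote}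
\emph{Let $f\colon M\to\mathbb{R}^4$ be a complete minimal hypersurface with $K\equiv0$. Must $f(M)$ split as a Euclidean product $L^2\times\mathbb{R}$, with $L^2$ a minimal surface in an affine hyperplane?}
\end{quote}

Here and throughout, manifolds are smooth and second countable, and hypersurfaces are immersed; neither properness nor embeddedness is assumed.

There is a good reason to guess that the answer is yes. Where $\mu\neq0$, the kernel of $A$ is a line field, and the Codazzi equation shows that its integral curves are mapped to straight segments along which $\nu$ is constant (Section~\ref{sec:structure}). So $f$ is locally ruled, $f=F(x)+tN(x)$ with $|N|=1$, and a cylinder is the case of constant $N$. The cone $tN(x)$ over a minimal surface $N$ in $S^3$ is an example with nonconstant $N$, but its rulings meet at the vertex, where the cone is singular. One dimension lower such focusing cannot be avoided. If $F(x)+tN(x)$ is a ruled surface in $\mathbb{R}^3$ whose normal is constant along the rulings, the normal is orthogonal to $N$, $N'$ and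 $F'$; so where $N'\ne0$ we have $F'=\alpha N'+\beta N$, and $f_x=(t+\alpha)N'+\beta N$ is parallel to $f_t=N$ at $t=-\alpha$. Complete rulings must therefore be parallel.

For a hypersurface of $\mathbb{R}^4$ the number $\alpha$ becomes a linear map of a plane, and the immersion degenerates only where $-t$ is a \emph{real} eigenvalue of this map. Minimality forces the map to be a complex number $\alpha-vJ$, with $J$ the rotation by $90^\circ$, and if $v\neq0$ there is no real eigenvalue: neighboring rulings twist around each other instead of meeting. This loophole can be used globally, and the answer to the question is no. Let $D$ be the open unit disk.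

\begin{theorem}\label{thm:A}
Fix a unit vector $a_0\in\mathbb{R}^4$. For every $\varepsilon_0\in(0,1)$ there is a complete minimal immersion $f\colon D\times\mathbb{R}\to\mathbb{R}^4$ with $K\equiv0$ that maps each $\{x\}\times\mathbb{R}$ onto a straight line of direction $N(x)\in S^3$, where $\langle N(x),a_0\rangle\ge1-\varepsilon_0$. The image $f(D\times\mathbb{R})$ is not of the form $L^2\times\mathbb{R}$ with $L^2$ the image of an immersed surface in an affine hyperplane, and no nonempty open subset of $D\times\mathbb{R}$ is mapped into a cylinder.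
\end{theorem}

In Section~\ref{sec:cones} we attach a ``twisted cone'' $F+tN$ to each minimal surface $N$ in $S^3$ and each solution $v$ of $\Delta v+2v=0$ on it. It is complete if $N$ is complete and $v$ is bounded below by a positive constant. The coordinate functions of $N$ solve this equation, so it suffices to find a complete minimal surface in a cap smaller than a hemisphere. No compact surface will do: integrating $\Delta v=-2v$ over it gives $\int v=0$. The main work is the following existence result.

\begin{theorem}\label{thm:B}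
For every $\varepsilon_0\in(0,1)$ and every unit vector $a_0\in\mathbb{R}^4$ there is a complete conformal minimal immersion $N\colon D\to S^3$ with $\langle N,a_0\rangle\ge1-\varepsilon_0$.
\end{theorem}

The proof rests on the theorem of Pythagoras. Given a compact minimal disk in the cap, we deform it near its boundary so that the boundary recedes by an intrinsic distance of order $a$, while each point moves by order $a$ in a direction tangent to the level sets of the height $\langle\,\cdot\,,a_0\rangle$; the height then drops only by order $a^2$. Steps of sizes $a_k$ with $\sum a_k=\infty$ and $\sum a_k^2$ small give the theorem. Section~\ref{sec:flat} works out one step in a flat model, Section~\ref{sec:loops} sets up a representation of minimal surfaces in $S^3$ by holomorphic data, Section~\ref{sec:step} carries out the step, and Section~\ref{sec:limit} passes to the limit.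

The last theorem, proved in Section~\ref{sec:structure}, is not needed for the answer. It shows that twisted cones are the general local alternative to cylinders. In it, $\Delta$ and $*$ are the Laplacian and the Hodge star of the metric induced by $N$, for a suitable orientation.

\begin{theorem}\label{thm:C}
Let $f\colon M^3\to\mathbb{R}^4$ be minimal with $K\equiv0$, and let $M$ be connected and complete.
\begin{enumerate}
\item[(i)] Either $f$ is a cylinder over a complete minimal surface (hyperplanes included), or there is an open dense subset of $M$ near each point of which $f$ has, in suitable coordinates $(x,t)$, the form $f=F(x)+tN(x)$, where $N$ is a minimal immersion of a surface into $S^3$, $\Delta v+2v=0$, $dF=v\,{*dN}-N\,{*dv}$, and $t^2+v(x)^2\neq0$.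
\item[(ii)] If moreover $M$ is simply connected, and the shape operator $A$ and $\nabla T$ ($T$ a unit field spanning $\ker A$) vanish nowhere, then this form is global: $M\cong\Sigma\times\mathbb{R}$, $f=F+tN$, $v>0$, and $\Sigma$ is conformally the disk.
\item[(iii)] For all $k\ge0$ there is a complete minimal hypersurface of $\mathbb{R}^{4+k}$, with second fundamental form of rank at most $2$, whose image is not a product $L^2\times W$ with $W$ a linear subspace of dimension $k+1$ and $L^2$ an immersed surface in $W^\perp$.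
\end{enumerate}
\end{theorem}

\section{Twisted cones over minimal surfaces in $S^3$}\label{sec:cones}

\subsection{Standard facts}\label{sec:facts}

On an oriented Riemannian surface $(\Sigma,g)$ let $j$ be the rotation by $+90^\circ$ and put $*\omega=-\omega\circ j$ for $1$-forms $\omega$. In an isothermal coordinate $z=x+iy$ this gives $*dx=dy$ and $*dy=-dx$, and therefore
\begin{equation}\label{eq:star}
d{*dh}=\Delta h\,dA,\qquad dh_1\wedge{*dh_2}=g(\nabla h_1,\nabla h_2)\,dA=dh_2\wedge{*dh_1},
\end{equation}
where $dA$ is the area form. For $\mathbb{R}^4$-valued functions these formulas are read componentwise. We use three textbook facts.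

\emph{Minimal surfaces in $S^3$.} Let $N\colon\Sigma\to S^3\subset\mathbb{R}^4$ be an immersion with induced metric $g$, unit normal $\nu$ tangent to $S^3$, and shape operator $S$, so that $d\nu=-dN\circ S$. The Gauss formula gives $\Delta N=(\operatorname{tr}S)\nu-2N$. Hence $N$ is minimal if and only if $\Delta N=-2N$. If $g=e^{2u}|dz|^2$ and $\Delta_0=\partial_x^2+\partial_y^2=4\partial_z\partial_{\bar z}$, this reads $\Delta_0N=-2e^{2u}N$.

\emph{Completeness.} A curve $\gamma\colon[0,1)\to M$ is \emph{divergent} if it eventually leaves every compact set. A geodesic that cannot be extended beyond a finite time is a divergent curve of finite length. By the Hopf--Rinow theorem, a connected Riemannian manifold in which every divergent curve has infinite length is therefore complete, and in a complete manifold closed bounded sets are compact.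

\emph{Analyticity.} Smooth solutions of elliptic equations with real analytic structure are real analytic. This applies to a minimal immersion $N$ into $S^3$, which solves $\Delta_0N+(|N_x|^2+|N_y|^2)N=0$ in isothermal coordinates, and to a minimal hypersurface of $\mathbb{R}^4$, which is locally a graph solving the minimal surface equation. An analytic function on a connected manifold that vanishes on a nonempty open set vanishes identically.

\subsection{The construction}

We look for $f=F+tN$ whose differential, orthogonally to the rulings, is $(t-vJ)\,dN$, where $J$ is the rotation of the plane $dN(T\Sigma)$ defined by $J\,dN=dN\circ j$. Since $*dN=-J\,dN$, this asks for $dF=v\,{*dN}+\theta N$ with some $1$-form $\theta$, and the right side must be closed. The choice $\theta=-{*dv}$ makes it a Wronskian of $v$ and $N$, closed when both solve the same equation; Section~\ref{sec:structure} shows that no other choice is possible.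

\begin{proposition}\label{prop:cone}
Let $\Sigma$ be a simply connected oriented surface, $N\colon\Sigma\to S^3$ a minimal immersion with induced metric $g$ and unit normal $\nu$, and $v$ a solution of $\Delta v+2v=0$. Then there is $F\colon\Sigma\to\mathbb{R}^4$ with $dF=v\,{*dN}-N\,{*dv}$, and $f(x,t)=F(x)+tN(x)$ pulls the Euclidean metric back to
\begin{equation}\label{eq:metric}
(t^2+v^2)\,g+(dt-{*dv})^2 .
\end{equation}
On the set where $t^2+v^2\neq0$, which is all of $\Sigma\times\mathbb{R}$ if $v>0$, the map $f$ is a minimal immersion with $K\equiv0$ and unit normal $\nu(x)$. If $g$ is complete and $v\ge c$ for a constant $c>0$, the metric \eqref{eq:metric} is complete.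
\end{proposition}

\begin{proof}
By \eqref{eq:star}, $\Delta N=-2N$ and $\Delta v=-2v$,
\[
d(v\,{*dN}-N\,{*dv})=dv\wedge{*dN}-dN\wedge{*dv}+(v\,\Delta N-N\,\Delta v)\,dA=0 ,
\]
and $F$ exists because $\Sigma$ is simply connected. For $X\in T\Sigma$ and $r\in\mathbb{R}$,
\begin{equation}\label{eq:df}
df(X+r\partial_t)=(t-vJ)\,dN(X)+\bigl(r-{*dv}(X)\bigr)N .
\end{equation}
The two terms are orthogonal, and $|(t-vJ)\,dN(X)|^2=(t^2+v^2)\,g(X,X)$. This gives \eqref{eq:metric}, which is positive definite exactly where $t^2+v^2\ne0$. Both terms are orthogonal to $\nu$, so $\nu$ is a unit normal of $f$. It does not depend on $t$; hence $\partial_t$ lies in the kernel of the shape operator of $f$, and $K\equiv0$.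

By \eqref{eq:df} and $d\nu=-dN\circ S$, the second fundamental form of $f$ is
\[
-\langle df(X+r\partial_t),d\nu(Y+r'\partial_t)\rangle=g\bigl((t-vj)X,SY\bigr).
\]
If $X_1,X_2$ is a $g$-orthonormal frame, then $(t^2+v^2)^{-1/2}\bigl(X_i+{*dv}(X_i)\,\partial_t\bigr)$, $i=1,2$, and $\partial_t$ form an orthonormal frame for \eqref{eq:metric}. The trace of the second fundamental form is therefore $(t^2+v^2)^{-1}\bigl(t\operatorname{tr}S-v\operatorname{tr}(Sj)\bigr)$. Here $\operatorname{tr}S=0$ because $N$ is minimal, and $\operatorname{tr}(Sj)=0$ because the transpose of $Sj$ is $-jS$. So $f$ is minimal.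

Now let $g$ be complete and $v\ge c>0$, and let $\gamma=(x,t)$ be a curve of finite length $\Lambda$ for \eqref{eq:metric}. Since $(t^2+v^2)g\ge c^2g$, the curve $x$ has $g$-length at most $\Lambda/c$, so it stays in a compact set $\Sigma_0\subset\Sigma$. On $\Sigma_0$ we have $|{*dv}(X)|\le C|X|_g$, hence $|\dot t|\le|\dot t-{*dv}(\dot x)|+C|\dot x|_g$ and $\int|\dot t|\le\Lambda+C\Lambda/c$. Thus $\gamma$ stays in a compact set and is not divergent.
\end{proof}

We call $f$ the \emph{twisted cone} of $(N,v)$. For $v=0$ the map $F$ is constant and $f$ is an ordinary cone. If $v=\langle N,a_0\rangle$, then $\langle dF,a_0\rangle=v\,{*dv}-v\,{*dv}=0$, so $F$ is a section of $f$ by a hyperplane orthogonal to $a_0$.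

\begin{example}[Twisting lines in a hyperplane]\label{ex:sphere}
Let $N$ be the inclusion of the hemisphere $\{v>0\}$ of a great sphere $S^2\subset\mathbb{R}^3$, with $v=\langle N,a_0\rangle$, $a_0\in S^2$, and $JY=N\times Y$. Writing $a_0=vN+\nabla v$ we find $Y\times a_0=-vJY-\langle J\nabla v,Y\rangle N$ for tangent vectors $Y$, and $*dv(Y)=\langle J\nabla v,Y\rangle$; so $F=N\times a_0$. In $\mathbb{R}^3=\mathbb{R}a_0\times\mathbb{C}$, with $N=(\sqrt{1-|w|^2},w)$,
\[
f(w,t)=\bigl(t\sqrt{1-|w|^2},\,(t-i)w\bigr),\qquad |w|<1 .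
\]
The lines with $|w|=r$ rule the hyperboloid $|\zeta|^2/r^2-\xi^2/(1-r^2)=1$ in the coordinates $(\xi,\zeta)$. No two lines are parallel, yet there is no focal point. The hypersurface is only a piece of a hyperplane, since $S=0$.
\end{example}

\begin{example}[Clifford torus]\label{ex:clifford}
Let $N=\frac1{\sqrt2}(e^{ix},e^{iy})\in\mathbb{C}^2=\mathbb{R}^4$. Then $g=\frac12(dx^2+dy^2)$ and $\Delta N=2\Delta_0N=-2N$, and $v=\cos x$ solves $\Delta v+2v=0$. The components of $\sqrt2\,dF$ are $(i\cos x+\sin x)e^{ix}dy=i\,dy$ and $e^{iy}(-i\cos x\,dx+\sin x\,dy)=d(-i\sin x\,e^{iy})$, so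
\[
f(x,y,t)=\tfrac1{\sqrt2}\bigl(iy+te^{ix},\,(t-i\sin x)e^{iy}\bigr).
\]
On the strip $|x|<\pi/2$ we have $v>0$, and $f$ is a minimal immersion with $K\equiv0$ and complete rulings. It is not complete: the curve $y=t=0$, $x\to\pi/2$ has finite length and runs into a point with $t=v=0$.
\end{example}

\subsection{Twisted cones are not cylinders}

If an open piece of a twisted cone lies on a cylinder with axis $e$, we expect $\nu\perp e$. Since the cylinder is only immersed, its image may have many sheets, and one sheet has to be singled out first.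

\begin{lemma}\label{lem:baire}
Let $\phi\colon M_1\to\mathbb{R}^n$ and $H\colon M_2\to\mathbb{R}^n$ be immersions of $(n-1)$-dimensional manifolds, and let $U\subset M_1$ be a nonempty open set with $\phi(U)\subset H(M_2)$. Then there is a nonempty open set $U'\subset U$ such that for each $p\in U'$ the hyperplane $d\phi(T_pM_1)$ equals $dH(T_{p'}M_2)$ for some $p'\in M_2$.
\end{lemma}

\begin{proof}
Since $M_2$ is second countable, it is covered by countably many compact sets $K_i$ with open neighborhoods $O_i$ on which $H$ is an embedding. The sets $U\cap\phi^{-1}(H(K_i))$ are closed in $U$ and cover $U$. By the Baire category theorem, one of them contains a nonempty open set $U'$. Then $\phi$ maps $U'$ into the embedded hypersurface $H(O_i)$, so $d\phi(T_pM_1)$ is contained in the tangent space of $H(O_i)$ at $\phi(p)$, and the dimensions agree.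
\end{proof}

\begin{lemma}\label{lem:normal}
Let $\Sigma$ be a connected oriented surface and $N\colon\Sigma\to S^3$ a minimal immersion that is not totally geodesic. Then for no unit vector $e$ does $\langle\nu,e\rangle$ vanish on a nonempty open set.
\end{lemma}

\begin{proof}
Suppose it does. By analyticity, $\langle\nu,e\rangle\equiv0$ on $\Sigma$. On the nonempty open set where $S\ne0$, the symmetric traceless map $S$ is invertible, and $0=\langle d\nu(X),e\rangle=-\langle dN(SX),e\rangle$ shows $e\perp dN(T\Sigma)$. Since also $e\perp\nu$, we get $N=\pm e$ on an open set, which is impossible for an immersion.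
\end{proof}

\begin{proposition}\label{prop:notcyl}
In Proposition~\ref{prop:cone} let $v>0$ and let $N$ be not totally geodesic. Then $f$ maps no nonempty open subset of $\Sigma\times\mathbb{R}$ into the image of a cylinder. In particular, $f(\Sigma\times\mathbb{R})$ is not of the form $L^2\times\mathbb{R}$.
\end{proposition}

\begin{proof}
Every tangent hyperplane of a cylinder $H(x,t)=h(x)+te$ contains $e$. If $f(U)$ lay in the image of $H$, Lemma~\ref{lem:baire} would give $\langle\nu,e\rangle=0$ on a nonempty open set $U'\subset\Sigma\times\mathbb{R}$. As $\nu$ depends only on $x$, it would vanish on the projection of $U'$ to $\Sigma$, which is open; this contradicts Lemma~\ref{lem:normal}.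
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}, assuming Theorem~\ref{thm:B}]
Let $N\colon D\to S^3$ be as in Theorem~\ref{thm:B}, with complete metric $g$, and put $v=\langle N,a_0\rangle\ge1-\varepsilon_0>0$. From $\Delta N=-2N$ we get $\Delta v+2v=0$, and Proposition~\ref{prop:cone} gives a complete minimal immersion $f=F+tN$ with $K\equiv0$. If $N$ were totally geodesic, $(D,g)$ would be complete of curvature $1$, hence compact, which it is not. Proposition~\ref{prop:notcyl} finishes the proof.
\end{proof}

\section{Spinors and a flat model}\label{sec:flat}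

\subsection{Matrix notation}

We write $|\cdot|$ for the Euclidean norm on $\mathbb{C}^2$ and the operator norm on $M_2(\mathbb{C})$, and $1$ for the identity matrix. Identify $\mathbb{R}^4$ with
\[
\mathbb{H}=\Bigl\{\begin{pmatrix}\alpha&\gamma\\-\bar\gamma&\bar\alpha\end{pmatrix}:\alpha,\gamma\in\mathbb{C}\Bigr\},\qquad\langle X,Y\rangle=\tfrac12\operatorname{tr}(XY^*).
\]
The space $\mathbb{H}$ is closed under products and adjoints, and $XX^*=(\det X)1$ with $\det X=\langle X,X\rangle$. So the Euclidean norm on $\mathbb{H}$ is the operator norm, and $S^3=SU(2)$. After a rotation of $\mathbb{R}^4$ we may take $a_0=1$ in Theorem~\ref{thm:B}; the \emph{height} is then $\ell(X)=\langle X,1\rangle=\frac12\operatorname{tr}X$, and $|\ell(X)|\le|X|$. The kernel of $\ell$ is $\mathfrak{su}(2)\cong\mathbb{R}^3$, the traceless skew-Hermitian matrices, which satisfy $X^2=-|X|^2\,1$.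

For a smooth map $X$ from a plane domain to $\mathbb{H}$ and $X_z=\frac12(X_x-iX_y)$,
\[
\det X_z=\tfrac14\bigl(|X_x|^2-|X_y|^2-2i\langle X_x,X_y\rangle\bigr),\qquad\operatorname{tr}(X_zX_z^*)=\tfrac12\bigl(|X_x|^2+|X_y|^2\bigr),
\]
the first because $\det$ is a complex quadratic form that restricts to $|\cdot|^2$ on $\mathbb{H}$. Hence
\begin{equation}\label{eq:conformal}
\text{if }\det X_z=0\text{, then } X \text{ induces the form } e^{2u}|dz|^2\text{ with }e^{2u}=\operatorname{tr}(X_zX_z^*).
\end{equation}
Conformality is thus the condition that $X_z$ be singular, and traceless singular matrices can be produced as squares of vectors. For a \emph{spinor} $s=(s_1,s_2)^T\in\mathbb{C}^2$ let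
\[
Q(s)=s\,s^T\Omega=\begin{pmatrix}-s_1s_2&s_1^2\\-s_2^2&s_1s_2\end{pmatrix},\qquad\Omega=\begin{pmatrix}0&1\\-1&0\end{pmatrix}.
\]
Since $s^T\Omega w=\det(s,w)$, we have $Q(s)w=\det(s,w)\,s$. It follows that
\begin{equation}\label{eq:Q}
Q(s)^2=0,\quad\operatorname{tr}Q(s)=0,\quad Q(cs)=c^2Q(s),\quad Q(gs)=gQ(s)g^{-1}
\end{equation}
for $c\in\mathbb{C}$ and $g\in SL_2(\mathbb{C})$; for the last identity use $\det(gs,w)=\det(s,g^{-1}w)$. A unit spinor $q$ is the first column of the matrix $U_q=\bigl(\begin{smallmatrix}q_1&-\bar q_2\\q_2&\bar q_1\end{smallmatrix}\bigr)\in SU(2)$, so $Q(q)=U_qQ(e_1)U_q^{-1}$ with $e_1=(1,0)^T$ and $Q(e_1)=\bigl(\begin{smallmatrix}0&1\\0&0\end{smallmatrix}\bigr)$. Therefore, for all $s\in\mathbb{C}^2$,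
\begin{equation}\label{eq:QQ}
Q(s)Q(s)^*+Q(s)^*Q(s)=|s|^4\,1,\qquad\operatorname{tr}\bigl(Q(s)Q(s)^*\bigr)=|s|^4 .
\end{equation}

\subsection{One step in $\mathbb{R}^3$}\label{sec:model}

The mechanism of the proof is visible for minimal surfaces in $\mathfrak{su}(2)\cong\mathbb{R}^3$, where the representation by holomorphic data is linear. This subsection is a guide and is not used later.

Let $s$ be a $\mathbb{C}^2$-valued polynomial without zeros on $\overline D$, let $Y(z)=\int_0^zQ(s)\,d\zeta$ and $X=Y-Y^*$. Then $X_z=Q(s)$ and $X_{z\bar z}=0$, so by \eqref{eq:conformal}--\eqref{eq:QQ} the map $X$ is a conformal harmonic immersion with $e^u=|s|^2$. Fix a unit spinor $q$ and $a>0$, put $P=Q(q)$, and perturb $s$ by a term concentrated near the boundary: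
\[
s^{(n)}=s+c_nz^nq,\qquad|c_n|^2=a(2n+1).
\]
With $\Gamma=(sq^T+qs^T)\Omega$ we have $Q(s^{(n)})=Q(s)+c_nz^n\Gamma+c_n^2z^{2n}P$, and integration gives
\[
Y^{(n)}=Y+c_n\int_0^z\zeta^n\,\Gamma\,d\zeta+y_nP,\qquad y_n=\frac{c_n^2\,z^{2n+1}}{2n+1},\qquad|y_n|=a|z|^{2n+1}.
\]
The cross term is at most $|c_n|\sup|\Gamma|/(n+1)=O(n^{-1/2})$. So $X^{(n)}=X+V_n+O(n^{-1/2})$ with $V_n=y_nP-\bar y_nP^*$. The displacement $V_n$ tends to $0$ on compact subsets of $D$, has norm $|y_n|\le a$, and lies in the plane $\Pi_q=\{yP-\bar yP^*:y\in\mathbb{C}\}$. The metric, on the other hand, grows. The inequality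
\begin{equation}\label{eq:half}
|w+w'|^2\ge\tfrac12|w|^2-|w'|^2 ,
\end{equation}
which follows from $|w|^2\le2|w+w'|^2+2|w'|^2$, gives $e^{u^{(n)}}\ge\frac12|c_n|^2|z|^{2n}-|s|^2$, and $\int_{1-\delta}^1\frac12|c_n|^2\rho^{2n}\,d\rho\to a/2$ as $n\to\infty$. Crossing a thin annulus at the boundary now costs length of order $a$. Finally, where $X\perp\Pi_q$ we have $|X+V_n|^2\le|X|^2+a^2$. In the basis given by the columns of $U_q$, the plane $\Pi_q$ consists of the off-diagonal elements of $\mathfrak{su}(2)$, so $X\perp\Pi_q$ means that $q$ is an eigenvector of $X$.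

Three difficulties remain. First, $q$ must vary along the boundary circle, while the perturbation must be holomorphic. A continuous function on the circle cannot in general be approximated by polynomials $p$, but it can be approximated by Laurent polynomials $z^{-m}p$, and the factor $z^m$ is harmless because it only shifts the large exponent $n$. Second, $s^{(n)}$ may have zeros; a generic argument of $c_n$ avoids them. Third, in $S^3$ the passage from spinors to surfaces is nonlinear. We turn to this passage now.

\section{Minimal surfaces in $S^3$ from holomorphic loops}\label{sec:loops}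

\subsection{The equation}

Let $N$ be a smooth map from a plane domain to $SU(2)$, and suppose that $N_z=-2N\mathcal{A}$ with $\mathcal{A}=Q(\psi)$ and $\psi$ nowhere zero. Differentiating $N^*N=1$ gives $N_{\bar z}=2N\mathcal{A}^*$. By \eqref{eq:conformal}--\eqref{eq:QQ}, $N$ is a conformal immersion with $e^{2u}=4|\psi|^4$, and
\begin{equation}\label{eq:Nzz}
\begin{aligned}
N_{z\bar z}=-4N\mathcal{A}^*\mathcal{A}-2N\mathcal{A}_{\bar z}&=-2N(\mathcal{A}\mathcal{A}^*+\mathcal{A}^*\mathcal{A})-2N\bigl(\mathcal{A}_{\bar z}-[\mathcal{A},\mathcal{A}^*]\bigr)\\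
&=-\tfrac12e^{2u}N-2N\bigl(\mathcal{A}_{\bar z}-[\mathcal{A},\mathcal{A}^*]\bigr).
\end{aligned}
\end{equation}
So $N$ is minimal exactly when $\mathcal{A}_{\bar z}=[\mathcal{A},\mathcal{A}^*]$, a nonlinear replacement for the holomorphy of $Q(s)$ in the flat model. To solve this equation with holomorphic data, we introduce a parameter $\lambda$ on the unit circle, integrate a holomorphic linear equation with a simple pole at $\lambda=0$, and extract the unitary part of the solution by a factorization of loops, in the spirit of the Gram--Schmidt factorization of a matrix into a unitary and a triangular one.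

\subsection{Factorization of loops}

Let $\mathcal{W}$ be the space of series $A=\sum_{k\in\mathbb{Z}}A_k\lambda^k$ with $A_k\in M_2(\mathbb{C})$ and $\|A\|=\sum|A_k|<\infty$. It is a Banach algebra of continuous functions on $|\lambda|=1$, with $|A(\lambda)|\le\|A\|$ and with the involution $A^*(\lambda)=A(\lambda)^*$, that is, $A^*=\sum A_k^*\lambda^{-k}$. Let $\mathcal{W}^+$ be the closed subalgebra defined by $A_k=0$ for $k<0$, and put
\[
\mathcal{G}=\{A\in\mathcal{W}:\det A\equiv1\},\quad\mathcal{G}^+=\mathcal{G}\cap\mathcal{W}^+,\quad\mathcal{U}=\{A\in\mathcal{G}:A(\lambda)\in SU(2),\ A(1)=1\}.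
\]
For $A\in\mathcal{G}$ the inverse is the adjugate $\Omega^{-1}A^T\Omega$, which acts coefficientwise and preserves operator norms. Hence $\mathcal{G},\mathcal{G}^+,\mathcal{U}$ are groups and
\begin{equation}\label{eq:inverse}
\|A^{-1}\|=\|A\|\qquad(A\in\mathcal{G}).
\end{equation}
A subscript $0$ always denotes the coefficient of $\lambda^0$. On $\mathcal{W}^+$ the map $b\mapsto b_0$ is multiplicative, so $b_0\in SL_2(\mathbb{C})$ and $(b^{-1})_0=b_0^{-1}$ for $b\in\mathcal{G}^+$.

Call $A\in\mathcal{G}$ \emph{factorizable} if $A=Eb$ with $E\in\mathcal{U}$ and $b\in\mathcal{G}^+$. We need only uniqueness, stability under small perturbations, and one explicit family.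

\begin{lemma}\label{lem:factor}
The factors $E,b$ are unique. There are constants $\kappa_0>0$ and $C_0\ge1$ with the following property: if $E^\circ\in\mathcal{U}$, $b^\circ\in\mathcal{G}^+$ and $A=E^\circ(1+\kappa)b^\circ\in\mathcal{G}$ with $\|\kappa\|\le\kappa_0$, then $A$ is factorizable, with factors $E=E^\circ E'$ and $b=b'b^\circ$, where $\|E'-1\|+\|b'-1\|\le C_0\|\kappa\|$. The factorizable loops form an open subset of $\mathcal{G}$, and if $z\mapsto A(z)$ is a smooth map into $\mathcal{W}$ with factorizable values, then $E(z)$ and $b(z)$ are smooth.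
\end{lemma}

\begin{proof}
If $Eb=\tilde E\tilde b$, then $B=\tilde E^{-1}E=\tilde bb^{-1}$ lies in $\mathcal{G}^+$, and so does $B^{-1}=B^*$. So $B$ has neither negative nor positive powers, and $B=B(1)=1$.

Consider the real Banach spaces $\mathfrak{g}=\{Z\in\mathcal{W}:\operatorname{tr}Z=0\}$, $\mathfrak{g}^+=\mathfrak{g}\cap\mathcal{W}^+$ and $\mathfrak{u}=\{X\in\mathfrak{g}:X^*=-X,\ X(1)=0\}$. For $Z\in\mathfrak{g}$ let
\begin{equation}\label{eq:split}
X=\sum_{k<0}\bigl(Z_k\lambda^k-Z_k^*\lambda^{-k}\bigr)-\sum_{k<0}\bigl(Z_k-Z_k^*\bigr).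
\end{equation}
Then $X\in\mathfrak{u}$, $Z-X\in\mathfrak{g}^+$ and $\|X\|\le4\|Z\|$. An element of $\mathfrak{u}\cap\mathfrak{g}^+$ satisfies $X_k=-X_{-k}^*=0$ for $k>0$, so it is constant and equal to $X(1)=0$. Thus $\mathfrak{g}=\mathfrak{u}\oplus\mathfrak{g}^+$ as Banach spaces.

For $A'\in\mathcal{G}$ with $\|A'-1\|\le\frac12$ the logarithmic series converges with $\|\log A'\|\le\min(2\|A'-1\|,\log2)$; the trace of $\log A'(\lambda)$ has exponential $1$ and modulus less than $2\pi$, so $\log A'\in\mathfrak{g}$. The map $(X,Y)\mapsto\log(e^Xe^Y)$ from a neighborhood of $0$ in $\mathfrak{u}\times\mathfrak{g}^+$ to $\mathfrak{g}$ is smooth, and its differential at $0$ is the isomorphism $(X,Y)\mapsto X+Y$. By the inverse function theorem it has a smooth local inverse, which is Lipschitz near $0$. So for small $\|\kappa\|$ we have $1+\kappa=e^Xe^Y$ with $\|X\|+\|Y\|\le C\|\kappa\|$ and $(X,Y)$ depending smoothly on $\kappa$. Take $E'=e^X\in\mathcal{U}$ and $b'=e^Y\in\mathcal{G}^+$. The last sentence follows by applying this to $1+\kappa=(E^\circ)^{-1}A(b^\circ)^{-1}$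 for $A$ near $E^\circ b^\circ$.
\end{proof}

The next lemma factorizes the loops that play the role of the displacement $y_nP$ in the flat model.

\begin{lemma}\label{lem:explicit}
Let $q$ be a unit spinor, $P=Q(q)$, $y\in\mathbb{C}$ and $V=yP-\bar yP^*$. Then $1+\lambda^{-1}yP$ is factorizable, $1+\lambda^{-1}yP=R\beta$ with $R\in\mathcal{U}$, $\beta\in\mathcal{G}^+$, and:
\begin{enumerate}
\item[(a)] $R(-1)=\bigl((1-|y|^2)\,1-2V\bigr)/(1+|y|^2)$;
\item[(b)] $\ell\bigl(NR(-1)\bigr)=\bigl((1-|y|^2)\,\ell(N)-2\operatorname{Re}(y\det(q,Nq))\bigr)/(1+|y|^2)$ for $N\in SU(2)$;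
\item[(c)] $|\beta_0w|\ge(1+|y|^2)^{-1/2}|w|$ for $w\in\mathbb{C}^2$;
\item[(d)] $\|R\|\le2$ and $\|\beta\|\le2$ if $|y|\le\frac12$.
\end{enumerate}
\end{lemma}

\begin{proof}
Conjugation by $U_q$ preserves $\mathcal{U}$, $\mathcal{G}^+$, $SU(2)$, $\ell$ and all norms, and $\det(q,Nq)=\det(e_1,U_q^{-1}NU_qe_1)$. So we may take $q=e_1$. With $\chi=\sqrt{1+|y|^2}$, multiplication shows
\[
\begin{pmatrix}1&y/\lambda\\0&1\end{pmatrix}=\tilde R\tilde\beta,\qquad\tilde R=\frac1\chi\begin{pmatrix}1&y/\lambda\\-\bar y\lambda&1\end{pmatrix},\qquad\tilde\beta=\frac1\chi\begin{pmatrix}1&0\\\bar y\lambda&\chi^2\end{pmatrix}.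
\]
Here $\tilde R(\lambda)\in SU(2)$ and $\tilde\beta\in\mathcal{G}^+$, so $R=\tilde R\,\tilde R(1)^{-1}\in\mathcal{U}$ and $\beta=\tilde R(1)\tilde\beta\in\mathcal{G}^+$. We have $V=\bigl(\begin{smallmatrix}0&y\\-\bar y&0\end{smallmatrix}\bigr)$, $V^2=-|y|^2\,1$, $\tilde R(\pm1)=(1\pm V)/\chi$ and $\tilde R(1)^{-1}=(1-V)/\chi$. Thus $R(-1)=(1-V)^2/\chi^2$, which is (a). For $N=\bigl(\begin{smallmatrix}\alpha&\gamma\\-\bar\gamma&\bar\alpha\end{smallmatrix}\bigr)$ we compute $\operatorname{tr}(NV)=-\gamma\bar y-\bar\gamma y$ and $\det(e_1,Ne_1)=-\bar\gamma$, so $\ell(NV)=\operatorname{Re}(y\det(e_1,Ne_1))$, and (b) follows. Since $\tilde R(1)$ is unitary and $\tilde\beta_0=\operatorname{diag}(\chi^{-1},\chi)$, (c) holds, and $\|R\|=\|\tilde R\|\le1+2|y|$, $\|\beta\|=\|\tilde\beta\|\le1+|y|^2+|y|$ give (d).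
\end{proof}

With $|y|=\tan(\vartheta/2)$, formula (a) reads $R(-1)=\cos\vartheta\,1-\sin\vartheta\,V/|V|$. So $NR(-1)$ is reached from $N$ by going a distance $\vartheta$ along a great circle with initial direction in the plane $N\Pi_q$. If $q$ is an eigenvector of $N$, then $\det(q,Nq)=0$, this plane is tangent to the level set of $\ell$, and (b) says that the height is multiplied by $\cos\vartheta$. This is the spherical form of the theorem of Pythagoras that we use.

\subsection{Admissible spinors}

Let $\mathcal{S}$ be the Banach space of series $s=\sum_{k\ge0}s_k\lambda^k$ with $s_k\in\mathbb{C}^2$ and $\|s\|=\sum|s_k|<\infty$. The algebra $\mathcal{W}^+$ acts on $\mathcal{S}$ with $\|bs\|\le\|b\|\,\|s\|$. The formula $Q(s)=ss^T\Omega$ defines $Q\colon\mathcal{S}\to\mathcal{W}^+$, the identities \eqref{eq:Q} hold for each $\lambda$, in particular for $g\in\mathcal{G}^+$, and $Q(s)-Q(s')=(s-s')s^T\Omega+s'(s-s')^T\Omega$ gives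
\begin{equation}\label{eq:Qlip}
\|Q(s)-Q(s')\|\le(\|s\|+\|s'\|)\,\|s-s'\| .
\end{equation}

Let $s(z)$ be a polynomial in $z$ with coefficients in $\mathcal{S}$, and let $\Phi$ solve
\begin{equation}\label{eq:ode}
\Phi_z=\lambda^{-1}\Phi\,Q(s),\qquad\Phi(0)=1 .
\end{equation}
This is a linear equation in the Banach algebra $\mathcal{W}$ with entire coefficient; its Picard iterates converge locally uniformly, so $\Phi\colon\mathbb{C}\to\mathcal{W}$ is entire. For each $\lambda$ we have $(\det\Phi)_z=\lambda^{-1}\operatorname{tr}Q(s)\det\Phi=0$, so $\Phi(z)\in\mathcal{G}$.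

\begin{definition}
The polynomial $s$ is \emph{admissible} if $s_0(z)\ne0$ and $\Phi(z)$ is factorizable for all $z\in\overline D$. By Lemma~\ref{lem:factor} we then have $\Phi=Eb$ on a neighborhood of $\overline D$, with $E,b$ smooth in $z$. The \emph{surface of $s$} is $N=E|_{\lambda=-1}$.
\end{definition}

\begin{lemma}\label{lem:surface}
If $s$ is admissible, $N$ is a conformal minimal immersion of a neighborhood of $\overline D$ into $S^3$ with metric $e^{2u}|dz|^2$, where $e^u=2|b_0s_0|^2$, and $\Delta_0N=-2e^{2u}N$.
\end{lemma}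

\begin{proof}
From $E=\Phi b^{-1}$, \eqref{eq:ode}, \eqref{eq:Q} and $\Phi_{\bar z}=0$,
\[
E^{-1}E_z=\lambda^{-1}Q(bs)-b_zb^{-1},\qquad E^{-1}E_{\bar z}=-b_{\bar z}b^{-1}.
\]
The first contains only powers $\lambda^k$ with $k\ge-1$, the coefficient of $\lambda^{-1}$ being $\mathcal{A}=Q(b_0s_0)$; the second contains only powers with $k\ge0$. Differentiating $E^*E=1$ gives $E^{-1}E_z=-(E^{-1}E_{\bar z})^*$, which contains only powers with $k\le0$. So $E^{-1}E_z=\lambda^{-1}\mathcal{A}+\mathcal{B}$ with $\mathcal{B}$ independent of $\lambda$, and $E|_{\lambda=1}=1$ forces $\mathcal{B}=-\mathcal{A}$: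
\[
E^{-1}E_z=(\lambda^{-1}-1)\mathcal{A},\qquad E^{-1}E_{\bar z}=(1-\lambda)\mathcal{A}^* .
\]
The identity $E_{z\bar z}=E_{\bar zz}$ becomes
\[
(\lambda^{-1}-1)\mathcal{A}_{\bar z}-(1-\lambda)(\mathcal{A}^*)_z+(\lambda^{-1}-2+\lambda)[\mathcal{A}^*,\mathcal{A}]=0,
\]
and its $\lambda^{-1}$-coefficient is $\mathcal{A}_{\bar z}=[\mathcal{A},\mathcal{A}^*]$. At $\lambda=-1$ we have $N_z=-2N\mathcal{A}$, and $\psi=b_0s_0$ has no zeros near $\overline D$ because $b_0$ is invertible. Now \eqref{eq:Nzz} applies.
\end{proof}

This representation deforms the flat model: for small $s$ independent of $\lambda$, to first order $\Phi\approx1+\lambda^{-1}Y$, so \eqref{eq:split} gives $E\approx1+(\lambda^{-1}-1)Y-(\lambda-1)Y^*$ and $N\approx1-2(Y-Y^*)$.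

\begin{example}[The starting surface]\label{ex:start}
For $s=\sigma e_1$ with $\sigma>0$ the coefficient $Q(s)$ is constant and has square zero, so $\Phi=1+\lambda^{-1}\sigma^2z\,Q(e_1)$. By Lemma~\ref{lem:explicit} with $y=\sigma^2z$, the spinor $s$ is admissible, $N$ is a cap of a great sphere, and $\ell(N)=(1-\sigma^4|z|^2)/(1+\sigma^4|z|^2)\ge1-2\sigma^4$ on $\overline D$.
\end{example}

\section{The deformation step}\label{sec:step}

\begin{proposition}\label{prop:step}
Let $s$ be admissible, with surface $N$ and conformal factor $e^u$, and suppose $\ell(N)>0$ on $\overline D$. Let $0<a\le\frac12$, $0<r<1$ and $\eta>0$. Then there are an admissible $s'$, with surface $N'$ and conformal factor $e^{u'}$, and radii $r<r'<\rho'<1$ such that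
\begin{enumerate}
\item[(1)] $|N'-N|<\eta$ and $|u'-u|<\eta$ on $|z|\le r'$;
\item[(2)] $\ell(N')\ge(1-2a^2)\,\ell(N)-\eta$ on $\overline D$;
\item[(3)] every curve in the annulus $r'\le|z|\le\rho'$ that joins its two boundary circles has length at least $a/4$ for $e^{2u'}|dz|^2$.
\end{enumerate}
\end{proposition}

As in Section~\ref{sec:model}, we try $s'=s+c_nz^np$. The rapidly growing term multiplies $\Phi$ on the right by $1+\lambda^{-1}x\,Q(p)$, where $x$ is a scalar of modulus at most $a$, and
\[
Eb\,\bigl(1+\lambda^{-1}x\,Q(p)\bigr)=E\,\bigl(1+\lambda^{-1}x\,Q(bp)\bigr)\,b .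
\]
Lemma~\ref{lem:explicit} factorizes the middle term if $bp$ is independent of $\lambda$. So $p$ must approximate, up to a power of $z$, the loop $b^{-1}q$, which does depend on $\lambda$. This is why spinors are allowed to have coefficients in $\mathcal{S}$.

\begin{proof}
The choices are made in the order $\varepsilon$; $q$; $p,m$; $\delta$; $n$.

\emph{Step 0: constants.} Let $\Phi=Eb$ belong to $s$, let $\Lambda=\sup_{\overline D}\max(\|E\|,\|b\|)\ge1$ and $C_1=\sup_{\overline D}|b_0s_0|$. With $\kappa_0,C_0$ from Lemma~\ref{lem:factor}, fix $\varepsilon\in(0,1)$ so small that $\bar\kappa=16\Lambda^5\varepsilon$ satisfies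
\begin{equation}\label{eq:eps}
\bar\kappa\le\kappa_0,\qquad C_0\bar\kappa\le\tfrac1{10},\qquad\varepsilon+C_0\bar\kappa<\eta .
\end{equation}
In particular $\Lambda\varepsilon\le\frac1{10}$.

\emph{Step 1: approximate eigenvectors along the boundary.} We need a continuous unit spinor $q(\zeta)$, $|\zeta|=1$, with $|\det(q,Nq)|<\varepsilon$. Exact eigenvectors may be discontinuous where $N=1$, so we perturb. Let $X=N-\ell(N)1\in\mathfrak{su}(2)$ and $\xi_0=\operatorname{diag}(-i,i)$. The set $\{X(\zeta)-t\xi_0:|\zeta|=1,\ t\ge0\}$ is a smooth image of a two-dimensional set, so it has measure zero in $\mathfrak{su}(2)\cong\mathbb{R}^3$. Choose $X_1\in\mathfrak{su}(2)$ outside it with $|X_1|<\varepsilon$. Then $X(\zeta)-X_1$ is never a nonnegative multiple of $\xi_0$, so $\xi=(X-X_1)/|X-X_1|$ is defined and continuous on the circle, and $\xi\neq\xi_0$. From $\xi^2=-1$ we get $\xi(1-i\xi)=i(1-i\xi)$. Moreover $(1-i\xi)e_1\ne0$, since $\xi e_1=-ie_1$ determines the first column of $\xi\in\mathbb{H}$ and gives $\xi=\xi_0$. Thus $q=(1-i\xi)e_1/|(1-i\xi)e_1|$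 is a continuous unit eigenvector of $N-X_1=\ell(N)1+|X-X_1|\,\xi$, and
\[
|\det(q,Nq)|=|\det(q,X_1q)|\le|X_1|<\varepsilon .
\]
Extend $q$ to $z\ne0$ by $q(z)=q(z/|z|)$.

\emph{Step 2: the polynomial $p$ and the annulus.} The map $\varphi=b^{-1}q$ from the unit circle to $\mathcal{S}$ is continuous. Let $\widehat\varphi(l)=\frac1{2\pi}\int_0^{2\pi}\varphi(e^{i\theta})e^{-il\theta}\,d\theta\in\mathcal{S}$. The Fej\'er means $\varphi^{(m)}(\zeta)=\sum_{|l|\le m}\bigl(1-\frac{|l|}{m+1}\bigr)\widehat\varphi(l)\zeta^l$ are convolutions of $\varphi$ with the Fej\'er kernels, which are nonnegative, have mean $1$, and have mass tending to $0$ outside every neighborhood of $1$. As $\varphi$ is bounded and uniformly continuous, $\varphi^{(m)}\to\varphi$ uniformly in norm. So for some $m$ the polynomial $p=z^m\varphi^{(m)}(z)$ satisfies $\|z^{-m}p-b^{-1}q\|<\varepsilon$ on $|z|=1$. We may assume that the polynomial $\det(s_0,p_0)$ is not identically zero: otherwise add $z^mw$ to $p$, where $w\in\mathbb{C}^2$ is small and $\det(s_0(0),w)\neq0$.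

The functions $\|z^{-m}p-b^{-1}q\|$ and $|\det(q,Nq)|$ are continuous on $\frac12\le|z|\le1$ and less than $\varepsilon$ on $|z|=1$. Hence there is $\delta$ with $0<\delta<\min(\frac12,1-r)$ and $C_1^2\delta\le a/10$ such that on $A_\delta=\{1-\delta\le|z|\le1\}$
\begin{equation}\label{eq:annulus}
\|z^{-m}p-b^{-1}q\|<\varepsilon,\qquad|\det(q,Nq)|<\varepsilon .
\end{equation}
Put $r'=1-\delta>r$.

\emph{Step 3: the new spinor has no zeros.} For $n\ge1$ let $s^{(n)}=s+c_nz^np$ with $|c_n|^2=a(2n+1)$. Suppose $s_0(z)+c_nz^np_0(z)=0$ for some $z\in\overline D$. As $s_0(z)\ne0$, we have $z^np_0(z)\neq0$, so $c_n$ is determined by $z$; and $s_0(z),p_0(z)$ are linearly dependent, so $z$ is one of the finitely many zeros of $\det(s_0,p_0)$. Only finitely many values of $c_n$ are therefore excluded, and we fix $c_n$ such that $s_0^{(n)}\ne0$ on $\overline D$. From now on only $|c_n|$ matters.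

\emph{Step 4: the new frame.} Let $\Phi^{(n)}$ solve \eqref{eq:ode} for $s^{(n)}$. Put $B=Q(p)$, $\Gamma=(sp^T+ps^T)\Omega$, and
\[
x_n=\frac{c_n^2\,z^{2n+1}}{2n+1},\qquad G_n=1+\lambda^{-1}x_nB,\qquad\Psi_n=\Phi G_n .
\]
Then $|x_n|=a|z|^{2n+1}$ and $x_n'=c_n^2z^{2n}$; since $B^2=0$, we have $G_n\in\mathcal{G}$ and $G_n^{-1}=1-\lambda^{-1}x_nB$. We claim that $Z_n=\Phi^{(n)}\Psi_n^{-1}\to1$ uniformly on $\overline D$. The logarithmic derivatives are
\[
(\Phi^{(n)})^{-1}\Phi^{(n)}_z=\lambda^{-1}\bigl(Q(s)+c_nz^n\Gamma+x_n'B\bigr),\qquad\Psi_n^{-1}(\Psi_n)_z=\lambda^{-1}G_n^{-1}Q(s)G_n+G_n^{-1}(G_n)_z ,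
\]
where
\begin{align*}
G_n^{-1}Q(s)G_n&=Q(s)+\lambda^{-1}x_n[Q(s),B]-\lambda^{-2}x_n^2BQ(s)B,\\
G_n^{-1}(G_n)_z&=\lambda^{-1}x_n'B+\lambda^{-1}x_nB_z-\lambda^{-2}x_n^2BB_z .
\end{align*}
The large terms $\lambda^{-1}x_n'B$ cancel in the difference
\[
\Theta_n=\lambda^{-1}c_nz^n\Gamma-\lambda^{-1}x_nB_z-\lambda^{-2}x_n[Q(s),B]+\lambda^{-2}x_n^2BB_z+\lambda^{-3}x_n^2BQ(s)B .
\]
Since $|x_n|\le|z|^n\le1$, we get $\|\Theta_n\|\le C'\sqrt n\,|z|^n$ on $\overline D$, with $C'$ depending on $s$ and $p$ but not on $n$. Differentiating $Z_n$ gives $(Z_n)_z=Z_n\Psi_n\Theta_n\Psi_n^{-1}$ with $Z_n(0)=1$, and $\|\Psi_n^{-1}\|=\|\Psi_n\|\le\|\Phi\|(1+\|B\|)$ is bounded independently of $n$. Gronwall's inequality along radii yields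
\[
\|Z_n-1\|\le\exp\Bigl(\int_0^1C''\sqrt n\,\rho^n\,d\rho\Bigr)-1=\exp\Bigl(\frac{C''\sqrt n}{n+1}\Bigr)-1\longrightarrow0 .
\]

\emph{Step 5: the inner disk.} On $|z|\le r'$ we have $x_n\to0$ and $c_nz^n\to0$ uniformly. Hence $\Phi^{(n)}=Z_n\Phi G_n\to\Phi$ and $E^{-1}\Phi^{(n)}b^{-1}\to1$ uniformly. By Lemma~\ref{lem:factor}, for large $n$ the loop $\Phi^{(n)}$ is factorizable there, and its factors satisfy $E^{(n)}\to E$, $b^{(n)}\to b$ uniformly. So $N^{(n)}=E^{(n)}|_{\lambda=-1}\to N$, and since $|b_0s_0|$ is bounded below, $u^{(n)}=\log\bigl(2|b_0^{(n)}s_0^{(n)}|^2\bigr)\to u$ uniformly on $|z|\le r'$. For large $n$ this gives (1), and also (2) on $|z|\le r'$, because $\ell(N^{(n)})\ge\ell(N)-\eta$ and $\ell(N)>0$.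

\emph{Step 6: the annulus.} Fix $z\in A_\delta$. Let $P=Q(q)$ and $y=x_nz^{2m}$, so that $|y|\le a\le\frac12$ and $x_nB=y\,Q(z^{-m}p)$. By \eqref{eq:Q}, \eqref{eq:inverse}, \eqref{eq:Qlip} and \eqref{eq:annulus},
\[
Q(z^{-m}p)=b^{-1}Pb+\Xi,\qquad\|\Xi\|\le(2\Lambda+\varepsilon)\varepsilon\le3\Lambda\varepsilon .
\]
Let $1+\lambda^{-1}yP=R\beta$ as in Lemma~\ref{lem:explicit}, and put $E^\sharp=ER\in\mathcal{U}$ and $b^\sharp=\beta b\in\mathcal{G}^+$. These loops and their inverses have norm at most $2\Lambda$, and
\[
\Psi_n=E(1+\lambda^{-1}yP)b+\lambda^{-1}yEb\,\Xi=E^\sharp b^\sharp+\lambda^{-1}yEb\,\Xi .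
\]
The last term has norm at most $2\Lambda^3\varepsilon$, so $\|\Psi_n\|\le6\Lambda^3$. Write $\Phi^{(n)}=E^\sharp(1+\kappa)b^\sharp$. From $\Phi^{(n)}-E^\sharp b^\sharp=(Z_n-1)\Psi_n+(\Psi_n-E^\sharp b^\sharp)$ we obtain
\[
\|\kappa\|\le4\Lambda^2\bigl(6\Lambda^3\|Z_n-1\|+2\Lambda^3\varepsilon\bigr)\le16\Lambda^5\varepsilon=\bar\kappa
\]
as soon as $\|Z_n-1\|\le\varepsilon/3$ on $\overline D$. By \eqref{eq:eps} and Lemma~\ref{lem:factor}, $\Phi^{(n)}(z)$ is factorizable with $E^{(n)}=E^\sharp E'$, $b^{(n)}=b'b^\sharp$ and $\|E'-1\|+\|b'-1\|\le C_0\bar\kappa$. Together with Steps 3 and 5, this shows that $s^{(n)}$ is admissible for large $n$. Moreover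
\begin{equation}\label{eq:sharp}
|N^{(n)}-NR(-1)|\le C_0\bar\kappa,\qquad b_0^{(n)}=b_0'\,\beta_0\,b_0,\qquad|b_0'-1|\le\tfrac1{10}.
\end{equation}
By Lemma~\ref{lem:explicit}(b), \eqref{eq:annulus} and $\frac{1-|y|^2}{1+|y|^2}\ge1-2a^2$,
\[
\ell\bigl(NR(-1)\bigr)\ge(1-2a^2)\,\ell(N)-2a\varepsilon\ge(1-2a^2)\,\ell(N)-\varepsilon ,
\]
where we used $\ell(N)>0$. With \eqref{eq:sharp} and \eqref{eq:eps} this proves (2) on $A_\delta$.

\emph{Step 7: length.} On $A_\delta$, \eqref{eq:sharp} and Lemma~\ref{lem:explicit}(c) give $|b_0^{(n)}w|^2\ge(\frac9{10})^2\cdot\frac45\,|b_0w|^2\ge\frac12|b_0w|^2$ for $w\in\mathbb{C}^2$, so $e^{u^{(n)}}\ge|b_0s_0^{(n)}|^2$ by Lemma~\ref{lem:surface}. The $\lambda^0$-coefficient of the first inequality in \eqref{eq:annulus} gives $b_0z^{-m}p_0=q+\epsilon$ with $|\epsilon|\le\Lambda\varepsilon\le\frac1{10}$. Thus $b_0s_0^{(n)}=c_nz^{n+m}(q+\epsilon)+b_0s_0$, and \eqref{eq:half} with $\frac12(\frac9{10})^2\ge\frac25$ yields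
\[
e^{u^{(n)}}\ge L_n(|z|),\qquad L_n(\rho)=\tfrac25\,a(2n+1)\,\rho^{2n+2m}-C_1^2 .
\]
Now
\[
\int_{1-\delta}^1L_n\,d\rho=\frac{2a}5\cdot\frac{2n+1}{2n+2m+1}\bigl(1-(1-\delta)^{2n+2m+1}\bigr)-C_1^2\delta\ \longrightarrow\ \frac{2a}5-C_1^2\delta\ge\frac{3a}{10}.
\]
So for large $n$ the integral exceeds $a/4$, and then $\int_{r'}^{\rho'}L_n\,d\rho>a/4$ for some $\rho'\in(r',1)$. A curve $\gamma$ as in (3) has length
\[
\int e^{u^{(n)}}|\dot\gamma|\,dt\ge\int\max(L_n(|\gamma|),0)\,\Bigl|\frac{d|\gamma|}{dt}\Bigr|\,dt\ge\int_{r'}^{\rho'}\max(L_n,0)\,d\rho>\frac a4 .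
\]
Take $s'=s^{(n)}$ with $n$ large.
\end{proof}

\section{The complete minimal disk in a cap}\label{sec:limit}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We take $a_0=1$. Choose $\sigma,a_1\in(0,\frac12]$ and $\eta_k>0$ with $\sum\eta_k\le1$ such that, with $a_k=a_1/k$,
\[
2\sigma^4+\sum_{k\ge1}(2a_k^2+\eta_k)\le\varepsilon_0 .
\]
This is possible because $\sum k^{-2}<\infty$.

\emph{Iteration.} Let $s^{[1]}=\sigma e_1$ and $\rho_0=\frac12$. We construct admissible spinors $s^{[k]}$, with surfaces $N_k$ and conformal factors $e^{u_k}$, such that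
\[
\min_{\overline D}\ell(N_k)\ge1-2\sigma^4-\sum_{l<k}(2a_l^2+\eta_l)\ge1-\varepsilon_0>0 .
\]
For $k=1$ this is Example~\ref{ex:start}. Given $s^{[k]}$, apply Proposition~\ref{prop:step} with $a=a_k$, $\eta=\eta_k$ and $r=\max(\rho_{k-1},1-\frac1{k+1})$, and call the output $s^{[k+1]}$, $r_k$, $\rho_k$. Property (2) and $\ell\le1$ give $\ell(N_{k+1})\ge\ell(N_k)-2a_k^2-\eta_k$, so the induction proceeds. The radii satisfy $r_1<\rho_1<r_2<\rho_2<\cdots$ and $r_k\to1$.

\emph{Convergence.} On $|z|\le r_l$ property (1) gives $|N_{k+1}-N_k|<\eta_k$ and $|u_{k+1}-u_k|<\eta_k$ for all $k\ge l$. So $N_k\to N$ and $u_k\to u$ uniformly on compact subsets of $D$, with $N$ taking values in $S^3$ and $\ell(N)\ge1-\varepsilon_0$. To see that $N$ is a minimal immersion we need convergence of derivatives. Recall the interior estimates for the Laplacian: for open sets $D'\Subset D''\Subset D$, $0<\alpha<1$ and $i\ge0$,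
\begin{align*}
\|w\|_{C^{1,\alpha}(D')}&\le C\bigl(\|w\|_{L^\infty(D'')}+\|\Delta_0w\|_{L^\infty(D'')}\bigr),\\
\|w\|_{C^{i+2,\alpha}(D')}&\le C\bigl(\|w\|_{L^\infty(D'')}+\|\Delta_0w\|_{C^{i,\alpha}(D'')}\bigr).
\end{align*}
By Lemma~\ref{lem:surface}, $\Delta_0N_k=-2e^{2u_k}N_k$, and the right sides are bounded on compact subsets of $D$ uniformly in $k$. The first estimate bounds $N_k$ locally in $C^{1,\alpha}$. By conformality $e^{2u_k}=|\partial_xN_k|^2$, so $\Delta_0N_k=-2|\partial_xN_k|^2N_k$; a local $C^{i+1,\alpha}$ bound for $N_k$ therefore gives a local $C^{i,\alpha}$ bound for $\Delta_0N_k$, and the second estimate gives a local $C^{i+2,\alpha}$ bound for $N_k$. By induction, all derivatives are locally bounded uniformly in $k$. By the Arzel\`a--Ascoli theorem and the uniform convergence, $N$ is smooth and all derivatives converge locally uniformly. In the limit, $\langle N_x,N_y\rangle=0$, $|N_x|^2=|N_y|^2=e^{2u}>0$ and $\Delta_0N=-2e^{2u}N$. So $N\colon D\to S^3$ is a conformal minimal immersion with metric $g=e^{2u}|dz|^2$. The control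 of $u$ in property (1) is what excludes branch points.

\emph{Completeness.} The length gained at step $k$ must survive the later steps. On $|z|\le\rho_k$ we have $u\ge u_{k+1}-\sum_{l>k}\eta_l\ge u_{k+1}-1$, because $\rho_k<r_l$ for $l>k$. By property (3), a curve in the annulus $\{r_k\le|z|\le\rho_k\}$ joining its boundary circles has $g$-length at least $a_k/(4e)$. These annuli are disjoint, and a divergent curve in $D$ contains such a crossing arc for all but finitely many $k$. Since $\sum a_k=\infty$, it has infinite length, and $g$ is complete.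
\end{proof}

This also completes the proof of Theorem~\ref{thm:A}.

\section{The structure of minimal hypersurfaces with $K\equiv0$}\label{sec:structure}

\subsection{Local analysis}\label{sec:local}

Let $f\colon M\to\mathbb{R}^4$ be minimal with $K\equiv0$, with local unit normal $\nu$ and Levi-Civita connection $\nabla$. We work on an open set where $A\neq0$. There the principal curvatures are $\mu,0,-\mu$ with $\mu\ne0$, so $\ker A$ is a smooth line field. Let $T$ be a local unit field spanning it, $\mathcal{H}=T^\perp$ the image of $A$, and $N=df(T)$. Since $AT=0$, the Gauss formula and the Codazzi equation $(\nabla_XA)Y=(\nabla_YA)X$ give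
\begin{equation}\label{eq:codazzi}
dN(X)=df(\nabla_XT),\qquad(\nabla_TA)X=(\nabla_XA)T=-A\nabla_XT .
\end{equation}

\emph{The rulings.} The operator $\nabla_TA$ is symmetric, so \eqref{eq:codazzi} yields, for every $X$,
\[
-\langle X,A\nabla_TT\rangle=\langle X,(\nabla_TA)T\rangle=\langle(\nabla_TA)X,T\rangle=-\langle A\nabla_XT,T\rangle=0 .
\]
Hence $\nabla_TT\in\ker A$; it is also orthogonal to the unit field $T$, so $\nabla_TT=0$. Thus the integral curves of $T$ are geodesics, $N$ and $\nu$ are constant along them, $f$ maps them to straight segments, and the plane $df(\mathcal{H})=\{N,\nu\}^\perp$ is constant along them.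

\emph{How neighboring rulings diverge.} This is measured by $C\colon\mathcal{H}\to\mathcal{H}$, $CX=\nabla_XT$. The operator $\nabla_TA$ is symmetric, traceless by minimality, and kills $T$; by \eqref{eq:codazzi} its restriction to $\mathcal{H}$ is $-AC$. So $AC$ is symmetric and traceless on $\mathcal{H}$. As $A|_{\mathcal{H}}$ is invertible, the maps $B$ of $\mathcal{H}$ with $AB$ symmetric and traceless form a two-dimensional space. Let $J$ be a rotation of $\mathcal{H}$ by $90^\circ$, chosen continuously. The space contains $1$ and $J$, since a symmetric traceless map of a plane anticommutes with $J$, so that $(AJ)^T=-JA=AJ$ and $\operatorname{tr}(AJ)=0$. Hence $C\in\operatorname{span}\{1,J\}$: it is a complex number. Where $C\ne0$ it is invertible, and we write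
\[
C^{-1}=\tau-vJ .
\]

\emph{The normal form.} On an open set where $A\neq0$ and $C\ne0$, take a cross-section $\Sigma$ to $T$ and use the flow of $T$ to get coordinates $(x,t)$, $x\in\Sigma$, $t$ in an interval, with $T=\partial_t$. Then $f=F_0(x)+tN(x)$. For $X\in T\Sigma$, regarded as a vector at $(x,t)$, let $X^{\mathcal{H}}$ be its $\mathcal{H}$-component; $X\mapsto X^{\mathcal{H}}$ is an isomorphism onto $\mathcal{H}$. By \eqref{eq:codazzi} and $\nabla_TT=0$ we have $dN(X)=df(CX^{\mathcal{H}})$. So $N\colon\Sigma\to S^3$ is an immersion with tangent plane $\{N,\nu\}^\perp$ and unit normal $\nu$. Let $J$ also denote the rotation of $\{N,\nu\}^\perp$ induced by $df$; it is independent of $t$ by continuity. With $\perp$ denoting the component orthogonal to $N$,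
\begin{equation}\label{eq:tau}
(\tau-vJ)\,dN(X)=df(X^{\mathcal{H}})=dF_0(X)^\perp+t\,dN(X).
\end{equation}
The vectors $dN(X)$, $J\,dN(X)$ and $dF_0(X)^\perp$ do not depend on $t$, and the first two are independent for $X\neq0$. Therefore $\tau-t$ and $v$ do not depend on $t$:
\begin{equation}\label{eq:Ttau}
T(\tau)=1,\qquad T(v)=0,
\end{equation}
that is, $\tau=\tau_0(x)+t$ and $v=v(x)$.

The shape operator $S$ of $N$ satisfies $df(AX^{\mathcal{H}})=-d\nu(X)=dN(SX)=df(C(SX)^{\mathcal{H}})$, so $S$ is conjugate to $C^{-1}A=(\tau-vJ)A$, which is traceless. Hence $N$ is minimal and $\Delta N=-2N$. Orient $\Sigma$ so that $dN\circ j=J\,dN$, that is, $*dN=-J\,dN$. Put $F=F_0-\tau_0N$. Then $f=F+\tau N$, and \eqref{eq:tau} gives $dF^\perp=dF_0^\perp-\tau_0\,dN=-vJ\,dN$. So $dF=v\,{*dN}+\theta N$ for a $1$-form $\theta$. By \eqref{eq:star},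
\[
0=d(dF)=dN\wedge({*dv}+\theta)+(d\theta-2v\,dA)\,N .
\]
The first term is tangent to $N(\Sigma)$ and the second is a multiple of $N$, so both vanish. Evaluating $dN\wedge\omega=0$ on a frame gives $\omega(X_2)\,dN(X_1)-\omega(X_1)\,dN(X_2)=0$, hence $\omega=0$; thus $\theta=-{*dv}$. The second term then gives $\Delta v+2v=0$. With $\tau$ as the new coordinate $t$ we have $f=F+tN$, $dF=v\,{*dN}-N\,{*dv}$, and $t^2+v^2\ne0$ because $C^{-1}=t-vJ$ is invertible.

\subsection{Proof of Theorem~\ref{thm:C}}

\begin{proof}[Proof of (i)]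
The function $|A|^2$ is analytic on $M$. If it vanishes on a nonempty open set, then $A\equiv0$, and $f$ is a local isometry of the complete manifold $M$ into a hyperplane. Such a map is a covering, hence an isometry onto the hyperplane, which is a cylinder over a plane. So assume that $M_0=\{A\ne0\}$ is open and dense. On $M_0$ the map $C$ is defined up to sign.

Suppose $C\equiv0$ on a nonempty open subset of $M_0$. Then $\nabla T=0$ there, and by \eqref{eq:codazzi} $N$ equals a constant unit vector $e$ on a smaller open set, where $\langle\nu,e\rangle=0$. Let $h=\langle f,e\rangle$. The function $\langle\nu,e\rangle^2=1-|\nabla h|^2$ is globally defined and analytic, so it vanishes on $M$. Thus $e$ is everywhere tangent and $df(\nabla h)=e$. The Hessian of $h$ is $\langle\nu,e\rangle\langle A\,\cdot,\cdot\rangle=0$, so the integral curves of the unit field $\nabla h$ are geodesics and, $M$ being complete, its flow $\phi_t$ is defined for all $t$. It satisfies $f\circ\phi_t=f+te$ and $h\circ\phi_t=h+t$. Hence $(x,t)\mapsto\phi_t(x)$ is a diffeomorphism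 from $M^2\times\mathbb{R}$ onto $M$, where $M^2=h^{-1}(0)$, and in these coordinates $f(x,t)=f(x)+te$ is the cylinder over $f|_{M^2}\colon M^2\to e^\perp$. The induced metric is the product metric, so $M^2$ is complete, and $f|_{M^2}$ is minimal because its principal curvatures have the same sum as those of $f$.

In the remaining case the set $\{A\ne0,\ C\ne0\}$ is open and dense in $M$, and Section~\ref{sec:local} applies near each of its points.
\end{proof}

\begin{proof}[Proof of (ii)]
As $A$ vanishes nowhere, $\ker A$ is a line field on $M$, and as $M$ is simply connected, $T$, $\nu$ and $J$ can be chosen globally. Since $\nabla_TT=0$, the hypothesis $\nabla T\ne0$ means $C\neq0$, so $\tau$ and $v$ are smooth functions on $M$. The integral curves of $T$ are geodesics of the complete manifold $M$, so they are defined for all time, and by \eqref{eq:Ttau} $\tau$ grows with unit speed along them. Each of them therefore meets $\Sigma=\tau^{-1}(0)$ exactly once, transversally, and the flow of $T$ gives $M\cong\Sigma\times\mathbb{R}$. In particular, $\Sigma$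 is connected and simply connected. On $\Sigma$ the map $C^{-1}=-vJ$ is invertible, so $v\neq0$; this is the point at which completeness excludes cones. Replacing $J$ by $-J$ if necessary, we have $v>0$. The computation of Section~\ref{sec:local} with this cross-section, for which $\tau_0=0$, gives $f=F+tN$ globally.

By the uniformization theorem, $\Sigma$ with the metric induced by $N$ is conformally $S^2$, $\mathbb{C}$ or the disk. Since $\Delta v=-2v<0$, the function $v$ has no local minimum, which excludes $S^2$. Suppose $\Sigma=\mathbb{C}$; then $\Delta_0v<0$. For $\epsilon>0$ the function $v+\epsilon\log|z|$ on $|z|\ge1$ tends to $\infty$ at infinity and has negative Laplacian, so it attains its minimum on $|z|=1$. Letting $\epsilon\to0$ gives $v\ge\min_{|z|=1}v$ on $|z|\ge1$. Then $v$ attains a global minimum in the closed unit disk, a contradiction. So $\Sigma$ is conformally the disk.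
\end{proof}

\begin{proof}[Proof of (iii)]
Let $f=F+tN$ be the twisted cone of Theorem~\ref{thm:A} on $M=D\times\mathbb{R}$, and let $\hat f=f\times\operatorname{id}\colon M\times\mathbb{R}^k\to\mathbb{R}^4\times\mathbb{R}^k$. It is complete, has unit normal $(\nu,0)$, and its principal curvatures are those of $f$ together with $k$ zeros; so it is minimal with second fundamental form of rank at most $2$. Suppose its image were $L^2\times W$ with $\dim W=k+1$. Every tangent hyperplane of the immersion parametrizing $L^2\times W$ contains $W$, so Lemma~\ref{lem:baire} gives $(\nu,0)\perp W$ on a nonempty open set. Since $\dim W>k$, the space $W$ is not contained in $\{0\}\times\mathbb{R}^k$, so it contains a vector $(e,e')$ with $|e|=1$. Then $\langle\nu,e\rangle=0$ on a nonempty open subset of $D$, contradicting Lemma~\ref{lem:normal}.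
\end{proof}

\begin{thebibliography}{1}

\bibitem{HSV}
T.~Hasanis, A.~Savas-Halilaj, T.~Vlachos, \emph{Minimal hypersurfaces with zero Gauss-Kronecker curvature}, arXiv:math/0411627 (2004).

\end{thebibliography}
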